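# Deciding the diameter of the walk graphs $\mathcal H^d_{walk}$

## Bi-infinite walks on a finite graph: the case $d=2$

Let $\mathcal H$ be a finite connected undirected graph with at least one edge. Multiple edges are not allowed, self-loops are; a vertex with a loop is adjacent to itself. We write $u\sim v$, or $u\sim_{\mathcal H}v$, for adjacency. Every vertex has a neighbor, possibly itself.

A bi-infinite walk on $\mathcal H$ is a sequence $x=(x_i)_{i\in\mathbb Z}$ of vertices with $x_i\sim x_{i+1}$ for all $i$. Make the set $X$ of all these walks into a graph $\mathcal H^2_{walk}$: two walks $x,y$ are adjacent if $x_i\sim y_i$ for every $i\in\mathbb Z$. So we may move all letters of a walk at once, each along an edge, provided the result is again a walk. How many moves are needed, in the worst case, to get from one walk to another? This number is the diameter of $\mathcal H^2_{walk}$. It is $\infty$ if two walks are at infinite distance or if distances are unbounded. Fix $n\in\mathbb N=\{0,1,2,\dots\}$. Is there an algorithm that takes $\mathcal H$ as input and decides whether the diameter is exactly $n$?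

Some examples by hand.

* *One looped vertex.* There is one walk; the diameter is $0$.
* *$K_2$ without loops.* There are two walks, the two alternating ones. They differ at every site, so they are adjacent; the diameter is $1$.
* *The looped path.* Let the vertices be $0,1,\dots,n$, with $a\sim b$ iff $|a-b|\le1$. Going from the constant walk $0$ to the constant walk $n$ takes at least $n$ moves. Conversely, for any $x,y$ put $g_t(i)=\min(\max(y_i,x_i-t),x_i+t)$. This value lies between $x_i$ and $y_i$. Maxima and minima of integer functions that change by at most $1$ again change by at most $1$, so each $g_t$ is a walk and $g_t,g_{t+1}$ are adjacent. Since $|x_i-y_i|\le n$, we have $g_0=x$ and $g_n=y$. The diameter is $n$.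
* *The triangle without loops.* Its vertices are $\mathbb Z/3$, with distinct elements adjacent. Let $x_i=i\bmod 3$ and let $y_i$ be $0$ for even $i$ and $1$ for odd $i$. Suppose $x=g_0,\dots,g_N=y$ with consecutive terms adjacent. Lift each $g_t$ to $\hat g_t:\mathbb Z\to\mathbb Z$ with steps $\pm1$ and $\hat g_t\equiv g_t \pmod 3$, starting with $\hat g_0(i)=i$ and $\hat g_{t+1}(0)=\hat g_t(0)\pm1$. The difference $D(i)=\hat g_{t+1}(i)-\hat g_t(i)$ is never divisible by $3$, it is $\pm1$ at $i=0$, and $D(i+1)-D(i)\in\{-2,0,2\}$. From $1$ it can only go to $-1$ or $1$ (the value $3$ is excluded), and likewise from $-1$. So $|D|=1$ everywhere and $|\hat g_N(i)-i|\le N$ for all $i$. But $\hat g_N$ lifts $y$ and takes only two values, a contradiction. The diameter is $\infty$.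

Now the general case. A *walk of length $N$* from $x$ to $y$ is a sequence $x=g_0,\dots,g_N=y$ in $X$ with consecutive terms adjacent; thus $dist(x,y)\le n$ iff there is such a walk of some length $N\le n$. Let $Y_N\subset X\times X$ be the set of pairs joined by a walk of length exactly $N$. Then
$$diam\le n\iff X\times X=\bigcup_{N\le n}Y_N. \tag{1}$$

A walk of length $N$ is a strip of height $N+1$, infinite to the left and to the right, and a strip can be read column by column. Let $\mathcal A_N$ be the finite automaton whose states are the walks $c=(c_0,\dots,c_N)$ in $\mathcal H$, with a transition $c\to c'$ iff $c_j\sim c'_j$ for all $j$; the label of the state $c$ is $(c_0,c_N)$. Let $L_N$ be the language of label sequences of finite non-empty paths in $\mathcal A_N$. Let $L$ be the language of pairs of walks on $\mathcal H$ of equal finite length, written as words over $V(\mathcal H)^2$. Both are regular, with explicit automata.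

**Lemma 1.** $X\times X=\bigcup_{N\le n}Y_N$ iff $L=\bigcup_{N\le n}L_N$.

**Proof.** Suppose the first equality holds. The inclusion $L_N\subset L$ is clear, since the top and the bottom entries along a path in $\mathcal A_N$ form walks. Let a word of $L$ be given, that is, two finite walks of the same length. Extend both to bi-infinite walks, which is possible because every vertex has a neighbor. The extended pair lies in some $Y_N$ with $N\le n$. Restricting the strip to the original columns shows that the word is in $L_N$.

Suppose the second equality holds and let $(x,y)\in X\times X$. For each $m$, the restriction of $(x,y)$ to $[-m,m]$ is in $L_N$ for some $N\le n$. One value of $N$ occurs for infinitely many $m$; for these $m$ choose a path $c^{(m)}$ in $\mathcal A_N$, indexed by $[-m,m]$, with this label sequence. Since $\mathcal A_N$ has finitely many states, a diagonal argument gives a subsequence along which $c^{(m)}_i$ is eventually constant for every $i$. The limit is a bi-infinite path in $\mathcal A_N$ labeled $(x,y)$, so $(x,y)\in Y_N$. $\square$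

Equality of regular languages is decidable. By (1) and Lemma 1, "$diam\le n$" and "$diam\le n-1$" are decidable (the latter is false for $n=0$), hence so is "$diam=n$".

What changes if sequences are replaced by arrays of dimension two or more?

## Hom-shifts on $\mathbb Z^k$ and the answer

Regard $\mathbb Z^k$ as the Cayley graph with the standard generators: the neighbors of $i$ are the $2k$ sites $i\pm e_j$. The *hom-shift* $X^k_{\mathcal H}$ is the set of graph homomorphisms $x:\mathbb Z^k\to\mathcal H$, i.e. maps with $x_i\sim x_j$ whenever $i,j$ are neighbors. It is non-empty: an edge $uv$ gives the parity pattern with $u$ on even sites and $v$ on odd sites. For $d\ge2$, the graph $\mathcal H^d_{walk}$ has vertex set $X^{d-1}_{\mathcal H}$, and $x,y$ are adjacent if $x_i\sim y_i$ for all $i\in\mathbb Z^{d-1}$. Its diameter $diam(\mathcal H^d_{walk})\in\mathbb N\cup\{\infty\}$ is defined as before. Put $k=d-1$ and $X=X^k_{\mathcal H}$ throughout; walks of length $N$ in $X$ are defined as above.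

The question comes from Nishant Chandgotia and Brian Marcus, "Mixing Properties for Hom-Shifts and the Distance between Walks on Associated Graphs", arXiv:1607.08357 (2016): fix $n\in\mathbb N$ and $d\ge2$; is there an algorithm to decide whether $diam(\mathcal H^d_{walk})=n$ for undirected graphs $\mathcal H$? Precisely, the algorithm may depend on $n$ and $d$, and its input is a finite connected undirected graph $\mathcal H$ with at least one edge.

We recall the vocabulary for the last part of the theorem. A set of (codes of) graphs is $\Sigma^0_1$ if it is recursively enumerable (r.e.), and $\Pi^0_1$ if its complement is. It is hard for such a class if every set in the class reduces to it by a computable map, and complete if it is hard and belongs to the class. Halting on the blank tape is undecidable, and in fact $\Sigma^0_1$-complete: for an r.e. set $W$ and an input $w$, the machine that enumerates $W$ and halts when $w$ appears is computable from $w$. Hence non-halting is $\Pi^0_1$-complete. "Under a promise" means that the algorithm only has to be correct on inputs that satisfy the promise.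

**Theorem 2.** The problem is decidable if and only if $d=2$ or $n\le1$. In detail:

* **(A)** If $d=2$ ($n$ arbitrary), or $n\in\{0,1\}$ ($d\ge2$ arbitrary), it is decidable whether $diam(\mathcal H^d_{walk})=n$.
* **(B)** Let $d\ge3$, $n\ge2$. There is a computable map taking a Turing machine $M$ to a finite connected graph $\mathcal H_n(M)$, all of whose vertices have loops, such that
$$diam(\mathcal H_n(M)^d_{walk})=\begin{cases} n &\text{if } M \text{ does not halt on the blank tape},\\ n+1 &\text{if } M\text{ halts on the blank tape.}\end{cases}$$
Hence the problem is undecidable for $(n,d)$, even under the promise that all vertices have loops and $diam\in\{n,n+1\}$.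
* **(C)** Let $d\ge3$, $n\ge2$. (i) The problem stays undecidable for graphs without loops, under the promise $diam\in\{n,n+1\}$. (ii) $\{\mathcal H: diam\le n\}$ is $\Pi^0_1$-complete. (iii) $\{\mathcal H: diam=2\}$ is $\Pi^0_1$-complete. For $n\ge 3$, $\{\mathcal H:diam=n\}$ is an intersection of a $\Pi^0_1$ and a $\Sigma^0_1$ set and is both $\Pi^0_1$-hard and $\Sigma^0_1$-hard, so neither it nor its complement is r.e.

The case $d=2$ is done. Next come the small diameters, in every dimension.

## Diameters $0$ and $1$ are visible in the graph

**Lemma 3.** Let $d\ge2$. (a) $diam=0$ iff $\mathcal H$ has exactly one vertex. (b) $diam=1$ iff either $|V(\mathcal H)|\ge2$ and all pairs of vertices, equal or not, are adjacent, or $\mathcal H=K_2$ without loops.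

**Proof of (a).** If $\mathcal H$ has one vertex, that vertex is looped, because there is an edge, and $|X|=1$. If $\mathcal H$ has at least two vertices, connectedness gives an edge $uv$ with $u\ne v$, and its two parity patterns are distinct points of $X$.

**Proof of (b).** If all pairs are adjacent and $|V|\ge2$, then $X$ has at least two points and any two are adjacent. If $\mathcal H=K_2$, then $X$ consists of the two parity patterns, which are adjacent. In both cases $diam=1$.

Conversely let $diam=1$. Then $|V|\ge2$ by (a), and any two distinct points of $X$ are adjacent. For $a\ne b$ in $V$ choose parity patterns $x,y\in X$ with $x_0=a$, $y_0=b$. They are distinct, hence adjacent, so $a\sim b$. Thus any two distinct vertices are adjacent. If all vertices have loops, we are in the first case. Suppose some $u$ has no loop.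

If there are distinct $v,w\ne u$, let $x$ be $u$ on even and $v$ on odd sites, and let $y$ be $u$ on even and $w$ on odd sites. Then $x\ne y$ are in $X$, but $x_0=y_0=u\not\sim u$, so they are not adjacent, a contradiction. Hence $V=\{u,v\}$. If $v$ had a loop, let $x$ be $u$ on even and $v$ on odd sites, and let $y$ be $u$ at $0$ and $v$ elsewhere. Both are in $X$, they differ at $2e_1$, and $x_0=y_0=u$: the same contradiction. So $\mathcal H=K_2$ without loops. $\square$

Both conditions can be checked by inspection, which completes (A). **From now on $d\ge3$, i.e. $k\ge2$, and $n\ge2$.**

## Where the automaton stops when $k\ge2$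

The first thing to try for $k\ge2$ is to repeat Lemma 1 with boxes $[-m,m]^k$ instead of intervals. The compactness half survives: if every pair of patterns on every box can be joined by a stack of some height $N\le n$, then so can every pair in $X\times X$. One can therefore search for a box on which some pair cannot be joined, and this detects $diam>n$ (we do this carefully in the last section).

What is lost is the test that no bad box exists. For $k=1$ the columns of a strip of height $N+1$ are the states of a finite automaton, and comparing two automata is a finite task. For $k\ge2$ the columns must fit together in several directions at once, the objects are finite arrays and not words, and the argument gives no bound on the size of a smallest bad box. By part (B) there is no computable bound at all: with one, the search could be stopped, "$diam\le n$" would be decidable, and so would halting.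

So we aim at undecidability. Joining $x$ to $y$ means filling a slab with prescribed bottom and top layers, and it is natural to let $x$ carry a computation. There are two difficulties. First, $diam\le n$ speaks about *all* $x$, including arrays full of mistakes; these must be fillable as well, whatever the machine does. Second, $\mathcal H$ is undirected and knows no coordinates: if $x\in X$, then $x$ composed with any signed permutation of the coordinates of $\mathbb Z^k$ is in $X$. A vertex of $\mathcal H$ does not know which neighbor is on its right. We first convert the diameter into a labeling problem, and then design labels that deal with both difficulties.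

## A looped path with a shortcut: the graph $\mathcal H_n$

Take the looped path $q_0,\dots,q_n$, of diameter $n$. Hang a set $B$ of letters at $q_0$, with all letters adjacent to each other. From a letter $b$ the route $b,q_0,q_1,\dots,q_n$ has $n+1$ steps. Now add a set $C$ of states that give a shortcut $b,c,q_2,\dots,q_n$ with $n$ steps, but let neighboring states be constrained. Whether a whole array of letters can use the shortcut at the same time is then a labeling problem.

**Definition (labeling problem).** The data are finite non-empty sets $B,C$, a map $\pi:C\to B$, and a symmetric relation $R$ on $C$ with $c\,R\,c$ for all $c$. For $T\subset\mathbb Z^k$ and $b:T\to B$, a *solution* of the instance $(T,b)$ is a map $z:T\to C$ with $\pi(z_i)=b_i$ for all $i\in T$ and $z_i\,R\,z_j$ for all neighbors $i,j\in T$.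

For instance, if $\pi$ is a bijection and $R$ is equality, then an instance is solvable iff $b$ is constant on each connected component of $T$. The data we need are chosen later.

**Definition ($\mathcal H_n$).** The vertex set is $\{q_0,\dots,q_n\}\sqcup B\sqcup C$, and the adjacencies are exactly these:

* $q_j\sim q_j$ for all $j$, and $q_j\sim q_{j+1}$ for $0\le j<n$;
* $q_0\sim b$, and $q_0\sim c$, $q_1\sim c$, $q_2\sim c$, for all $b\in B$, $c\in C$;
* $b\sim b'$ for all $b,b'\in B$ (including $b=b'$);
* $b\sim c$ iff $\pi(c)=b$; $c\sim c'$ iff $c\,R\,c'$.

This graph is finite, connected (through $q_0$), and has a loop at every vertex.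

**Proposition 4.** $diam((\mathcal H_n)^d_{walk})\in\{n,n+1\}$, and it equals $n$ iff all instances $(T,b)$ have solutions.

**Step 1: the diameter is at least $n$.** We need a potential that changes slowly along edges. Put $\lambda(q_j)=j$, $\lambda(b)=0$, $\lambda(c)=1$. Going through the list, $|\lambda(u)-\lambda(u')|\le1$ whenever $u\sim u'$. Hence the constant configurations $q_0$ and $q_n$ have distance at least $n$.

**Step 2: an unsolvable instance forces diameter at least $n+1$.** The purpose is to read a solution off a walk of length $n$. Let $(T,b)$ have no solution; then $T\ne\emptyset$. Let $x=b$ on $T$ and $x=q_0$ off $T$, and let $y\equiv q_n$. Both are in $X$. Suppose $x=g_0,\dots,g_N=y$ is a walk with $N\le n$. For $i\in T$ the numbers $\lambda(g_t(i))$ go from $0$ to $n$ in $N\le n$ steps of size at most $1$. So $N=n$ and every step is $+1$; in particular $\lambda(g_1(i))=1$, i.e. $g_1(i)\in\{q_1\}\cup C$. Since $g_1(i)\sim b_i$ and $q_1\not\sim b_i$, we get $g_1(i)\in C$ and $\pi(g_1(i))=b_i$. As $g_1\in X$, neighboring sites of $T$ carry $R$-related states. So $g_1|_T$ is a solution, a contradiction. Hence $dist(x,y)\ge n+1$.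

**Step 3: standard walks.** We build explicit candidates for short walks that use only $q_j$'s in between. Let $ht(q_j)=j$ and $ht(u)=0$ for $u\in B\cup C$, and for $t\ge1$ put $m_t(u)=\max(ht(u)-t,0)$. Three facts follow from the adjacency list.

* (F1) If $u\sim u'$ and $t\ge1$, then $|m_t(u)-m_t(u')|\le1$. The only edges that change $ht$ by more than one are the edges $q_2c$, and there $m_t(q_2)\le1$, $m_t(c)=0$.
* (F2) $0\le m_t(u)-m_{t+1}(u)\le1$.
* (F3) $u\sim q_{m_1(u)}$ for every vertex $u$: for $u=q_j$ with $j\ge1$ this is $q_j\sim q_{j-1}$, and every $u\in\{q_0\}\cup B\cup C$ is adjacent to $q_0$.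

Also $q_a\sim q_{a'}$ iff $|a-a'|\le1$. Let $x,y\in X$ and $N\in\{n,n+1\}$. Put $g_0=x$, $g_N=y$, and
$$g_t(i)=q_{\max(m_t(x_i),\,m_{N-t}(y_i))}\qquad(1\le t\le N-1). \tag{2}$$
The maximum of two integer functions that each change by at most $1$ changes by at most $1$. So by (F1) $g_t\in X$ for $1\le t\le N-1$, and by (F2) $g_t$ and $g_{t+1}$ are adjacent for $1\le t\le N-2$. Only the first and the last step need attention.

**Step 4: the diameter is at most $n+1$.** Take $N=n+1$. Since $ht\le n$, we have $m_{N-1}=m_n\equiv0$. So $g_1(i)=q_{m_1(x_i)}\sim x_i$ by (F3), and likewise $g_n(i)=q_{m_1(y_i)}\sim y_i$. Thus $dist(x,y)\le n+1$ always.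

**Step 5: if all instances are solvable, the diameter is at most $n$.** We take $N=n$ in (2), find where the end steps fail, and repair them with solutions. Here $m_{n-1}(y_i)$ is $1$ if $y_i=q_n$ and $0$ otherwise. If $y_i\ne q_n$ or $m_1(x_i)\ge1$, then $g_1(i)=q_{m_1(x_i)}\sim x_i$. If $y_i=q_n$ and $m_1(x_i)=0$, then $x_i\in\{q_0,q_1\}\cup B\cup C$ and $g_1(i)=q_1$, which is adjacent to $x_i$ unless $x_i\in B$. So $g_0(i)\sim g_1(i)$ except for $i$ in
$$T_x=\{i:\ x_i\in B,\ y_i=q_n\},$$
and symmetrically $g_{n-1}(i)\sim g_n(i)$ except for $i$ in $T_y=\{i:\ y_i\in B,\ x_i=q_n\}$.

Choose solutions $z$ of $(T_x,x|_{T_x})$ and $z'$ of $(T_y,y|_{T_y})$. Redefine $g_1(i)=z_i$ for $i\in T_x$ and $g_{n-1}(i)=z'_i$ for $i\in T_y$. The two changes do not interfere. Indeed $T_x\cap T_y=\emptyset$, and no $i\in T_x$ is a neighbor of a $j\in T_y$, because $x_i\in B$ and $x_j=q_n$ are not adjacent in $\mathcal H_n$ (here $n\ge2$). We check every adjacency that involves a site $i\in T_x$ at time $1$; the case of $T_y$ follows by exchanging $x$ and $y$ and reversing time.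

* *Time $0$.* $z_i\sim x_i=g_0(i)$, since $\pi(z_i)=x_i$.
* *Time $2$.* We claim $g_2(i)=q_2$, which is adjacent to $z_i\in C$. For $n=2$, $g_2(i)=y_i=q_2$. For $n\ge3$, (2) gives $g_2(i)=q_{\max(0,m_{n-2}(q_n))}=q_2$, and this was not redefined because $i\notin T_y$.
* *Neighbors $j$ of $i$ at time $1$.* If $j\in T_x$, then $z_i\sim z_j$ because $z$ is a solution. If $j\notin T_x$, then $g_1(j)$ was not redefined: for $n=2$ because $j\notin T_y$, for $n\ge3$ because $g_1$ was changed only on $T_x$. From $x_j\sim x_i\in B$ we get $x_j\in B\cup C\cup\{q_0\}$, so $m_1(x_j)=0$ and $g_1(j)\in\{q_0,q_1\}$. Both are adjacent to every element of $C$.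

All other adjacencies are those of Step 3 and of the end steps outside $T_x$ and $T_y$. So $g_0,\dots,g_n$ is a walk and $dist(x,y)\le n$. Together with Steps 1, 2 and 4 this proves the proposition. $\square$

It remains to choose labeling data for which "all instances are solvable" is undecidable.

## Framed rectangles and halting

**Definition (tile system, framed rectangle).** A *tile system* is $\mathcal T=(A,hor,ver,A_L,A_R,A_B,A_T)$ with $A$ finite, $hor,ver\subset A\times A$ and $A_L,A_R,A_B,A_T\subset A$. A *framed rectangle* is a map $a:\{0,\dots,K-1\}\times\{0,\dots,L-1\}\to A$ with $K,L\ge1$ such that horizontally consecutive tiles (left, right) are in $hor$, vertically consecutive tiles (lower, upper) are in $ver$, and the left column, right column, bottom row and top row consist of tiles in $A_L$, $A_R$, $A_B$, $A_T$ respectively.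

Two small examples will return. In both, $A=\{a\}$ and $hor=ver=\{(a,a)\}$. If $A_L=A_R=A_B=A_T=A$, there is a $1\times1$ framed rectangle; call this system $\mathcal T_{\square}$. If $A_L=A_B=A$ but $A_R=A_T=\emptyset$, there is none, although a whole quadrant can be tiled with correct left and bottom borders; call it $\mathcal T_{\llcorner}$.

Turing machines are deterministic, with a one-way infinite tape; moving left from the first cell is a crash and counts as non-halting. This is no restriction: a two-way infinite tape is simulated on a two-track one-way tape whose first cell is marked in the first step, and this simulation never crashes.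

**Lemma 5.** From a Turing machine $M$ one can compute $\mathcal T_M$ which has a framed rectangle iff $M$ halts on the blank tape.

**Construction.** Rows will be tape contents, time goes upward, and each tile also records what its left and right neighbors claim to be. Let $M$ have cells $1,2,\dots$, state set $Q$, initial state $r_0$, halting state $r_h$, tape alphabet $\Gamma\ni\sqcup$ and transition function $\theta:(Q\setminus\{r_h\})\times\Gamma\to Q\times\Gamma\times\{-1,+1\}$. Let $\Sigma=\Gamma\sqcup(Q\times\Gamma)$. The content of a cell is $(r,g)$ if the head is there in state $r$ and the symbol is $g$, and $g\in\Gamma$ otherwise. Let $\#\notin\Sigma$. The one-step rule $\Phi:(\Sigma\cup\{\#\})\times\Sigma\times(\Sigma\cup\{\#\})\to\Sigma$ computes the next content of a cell from its own content and those of its two neighbors: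

* if $\beta=(r_h,g)$, then $\Phi(\alpha,\beta,\gamma)=\beta$;
* if $\beta=(r,g)$ with $r\ne r_h$ and $\theta(r,g)=(r',g',\cdot)$, then $\Phi(\alpha,\beta,\gamma)=g'$;
* if $\beta=g\in\Gamma$: if $\alpha=(r,g_1)$ with $r\ne r_h$ and $\theta(r,g_1)=(r',g_1',+1)$, then $\Phi(\alpha,\beta,\gamma)=(r',g)$; otherwise, if $\gamma=(r,g_1)$ with $r\ne r_h$ and $\theta(r,g_1)=(r',g_1',-1)$, then $\Phi(\alpha,\beta,\gamma)=(r',g)$; otherwise $\Phi(\alpha,\beta,\gamma)=g$.

Let $A=(\Sigma\cup\{\#\})\times\Sigma\times(\Sigma\cup\{\#\})\times\{0,1\}$. The last entry is a bit that is carried from left to right and remembers whether $r_h$ has been seen. Define: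

* $(\alpha,\beta,\gamma,f)\ hor\ (\alpha',\beta',\gamma',f')$ iff $\gamma=\beta'$, $\alpha'=\beta$, and $[f'=1\iff f=1\text{ or }\beta'\in\{r_h\}\times\Gamma]$;
* $(\alpha,\beta,\gamma,f)\ ver\ (\alpha',\beta',\gamma',f')$ iff $\beta'=\Phi(\alpha,\beta,\gamma)$;
* $A_L$: $\alpha=\#$ and $[f=1\iff\beta\in\{r_h\}\times\Gamma]$; $A_R$: $\gamma=\#$;
* $A_B$: ($\alpha=\#$ and $\beta=(r_0,\sqcup)$) or ($\alpha\ne\#$ and $\beta=\sqcup$); $A_T$: $\gamma\ne\#$ or $f=1$.

**Step 1: a framed rectangle implies halting.** Consider a framed rectangle of width $K$. In each row, $\alpha$ is the middle component of the left neighbor, and it is $\#$ exactly in the left column; $\gamma$ is the middle component of the right neighbor, and it is $\#$ exactly in the right column. By $A_L$ and $hor$, the tile in the right column has $f=1$ iff some middle component of its row contains $r_h$. By $A_B$ the middle components of row $0$ are $(r_0,\sqcup),\sqcup,\dots,\sqcup$. By the definition of $\Phi$ and induction on $t$, row $t$ is the content of cells $1,\dots,K$ at time $t$ (a halted configuration being repeated) as long as the head has stayed in these cells. If the head leaves them, to the right or by crashing, then that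 row and all later rows contain no head, since $\Phi$ creates a head only next to a head. The top right tile has $\gamma=\#$, so $A_T$ gives $f=1$, and $r_h$ occurs in the top row. So the head has not left, the top row is a true configuration, and $M$ halts.

**Step 2: halting gives a framed rectangle.** Let $M$ halt at time $\tau$. The head starts in cell $1$ and moves one cell per step without crashing, so during times $0,\dots,\tau$ it stays in cells $1,\dots,\tau+1$. Write the contents of these cells at these times as middle components; the entries $\alpha,\gamma,f$ are then forced by $A_L$, $A_R$ and $hor$. The relation $ver$ holds because no head ever enters from outside. The bottom row is correct, and the top row contains $r_h$, so its right tile has $f=1$. This is a framed rectangle. $\square$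

## Labels modulo $3$, error states and pointers

Fix a tile system $\mathcal T$. We want labeling data for which the only unsolvable instances are those containing a framed rectangle. The letters $b$ carry tiles, and an instance is an arbitrary array of letters, hence possibly nonsense.

For direction, each letter carries a label in $(\mathbb Z/3)^k$. In an honest instance the label of site $i$ is $i\bmod 3$, so the $2k$ neighbors carry $2k$ different labels. Modulo $2$ this would fail, since then $\varepsilon=-\varepsilon$. Around the rectangle the sites carry a *shell* symbol $\bullet$, and each tile carries flags telling on which sides of the rectangle it lies.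

For mistakes, a site may take a state $E_\delta$, meaning "I do not see a correct neighbor in direction $\delta$"; it is forbidden precisely when that neighbor is there. Sites with nothing to report take the state $U$. The bottom left corner is not allowed to take $U$, so an honest rectangle would be unsolvable. But with only $E$ and $U$ too much is unsolvable. Take $\mathcal T_{\llcorner}$, which has no framed rectangle, and the instance on $\mathbb Z^k$ with correct labels, with the tile $a$ on the quadrant $\{(m,l,0,\dots,0):m,l\ge0\}$ flagged on its left and bottom borders, and with shell elsewhere. Every neighbor of the corner is correct, so the corner can use neither $E$ nor $U$. More generally, in a rectangle with one mistake far away the corner cannot see it.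

The remedy is a pointer state $P_\delta$: "the site in direction $\delta$ is not in state $U$". A corner may start a chain of pointers, going right and up, that ends at a mistake or never ends. In the quadrant above, all core sites point right forever. In a finite framed rectangle without mistakes a chain can neither end nor go on. Here is the formal version.

Let $\varepsilon_1,\dots,\varepsilon_k$ be the standard basis of $(\mathbb Z/3)^k$ and $\Lambda=\{\pm\varepsilon_j\}$, a set of $2k$ distinct elements. Put $A_{-\varepsilon_1}=A_L$, $A_{\varepsilon_1}=A_R$, $A_{-\varepsilon_2}=A_B$, $A_{\varepsilon_2}=A_T$, and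
$$\hat A=\{(a,\varphi):\ a\in A,\ \varphi\subset\{\pm\varepsilon_1,\pm\varepsilon_2\},\ a\in A_\delta\ \text{for all}\ \delta\in\varphi\}.$$

**Compatibility.** $(a',\varphi')$ is *$\varepsilon_1$-compatible* with $(a,\varphi)$ iff $a\ hor\ a'$, $\varepsilon_1\notin\varphi$, $-\varepsilon_1\notin\varphi'$ and $\varphi\cap\{\pm\varepsilon_2\}=\varphi'\cap\{\pm\varepsilon_2\}$. It is *$\varepsilon_2$-compatible* iff $a\ ver\ a'$, $\varepsilon_2\notin\varphi$, $-\varepsilon_2\notin\varphi'$ and $\varphi\cap\{\pm\varepsilon_1\}=\varphi'\cap\{\pm\varepsilon_1\}$. "$-\varepsilon_j$-compatible" is the reverse relation ($j=1,2$).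

**Letters.** $B=(\mathbb Z/3)^k\times(\hat A\sqcup\{\bullet\})$. The first component is the *label*. Letters $(p,\bullet)$ are *shell*, the others *core*. For a core letter $b=(p,(a,\varphi))$ put
$$S(b)=\varphi\cup\{\pm\varepsilon_j:j\ge3\},\qquad F(b)=\{\varepsilon_1,\varepsilon_2\}\setminus\varphi,$$
the *shell directions* and the *forward directions*. The remaining directions are those of $\{-\varepsilon_1,-\varepsilon_2\}\setminus\varphi$. A core letter with $-\varepsilon_1,-\varepsilon_2\in\varphi$ is a *corner* letter.

**Good sets.** For $b\in B$, $\delta\in\Lambda$ define $G_\delta(b)\subset B$, the letters that $b$ wants to see in direction $\delta$: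

* for $b=(p,\bullet)$: $G_\delta(b)=\{p+\delta\}\times(\hat A\sqcup\{\bullet\})$;
* for $b=(p,\hat a)$ core and $\delta\in S(b)$: $G_\delta(b)=\{(p+\delta,\bullet)\}$;
* for $b=(p,\hat a)$ core and $\delta\notin S(b)$ (so $\delta\in\{\pm\varepsilon_1,\pm\varepsilon_2\}$): $G_\delta(b)=\{(p+\delta,\hat a'):\ \hat a'\text{ is }\delta\text{-compatible with }\hat a\}$.

All letters of $G_\delta(b)$ have label $p+\delta$. So the sets $G_\delta(b)$, $\delta\in\Lambda$, are pairwise disjoint, and none contains $b$.

**States.** $C$ is the set of pairs $(b,s)$ with

* for $b$ shell: $s\in\{E_\delta:\delta\in\Lambda\}\cup\{U\}$;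
* for $b$ core: $s\in\{E_\delta:\delta\in\Lambda\}\cup\{P_\delta:\delta\in S(b)\cup F(b)\}$, and also $s=U$ if $b$ is not a corner letter.

Let $\pi(b,s)=b$. The relation $R$ is symmetric: $(b,s)\,R\,(b',s')$ holds unless, for the pair in this order or in the opposite order,

* (R1) $s=E_\delta$ and $b'\in G_\delta(b)$ for some $\delta$, or
* (R2) $s=P_\delta$, $b'\in G_\delta(b)$ and $s'=U$ for some $\delta$.

Since $b\notin G_\delta(b)$, we have $c\,R\,c$ for all $c\in C$, as required of labeling data.

**Proposition 6.** All instances $(T,b)$ have solutions iff $\mathcal T$ has no framed rectangle.

## A framed rectangle is an unsolvable instance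

We start with $\mathcal T_{\square}$ and its $1\times1$ rectangle. Put the core letter $(0,(a,\{\pm\varepsilon_1,\pm\varepsilon_2\}))$ at the origin and the letter $(i\bmod3,\bullet)$ at every other site. Every site sees a good letter in every direction, so (R1) forbids all states $E_\delta$. All shell sites have state $U$. The origin is a corner without forward directions; its only remaining states are $P_\delta$ with $\delta$ a shell direction, and there it would point at a site in state $U$, against (R2). There is no solution.

**Step 1: the instance.** We place a framed rectangle $a$ honestly in $T=\mathbb Z^k$. For $i=(m,l,0,\dots,0)$ with $0\le m<K$, $0\le l<L$ let $b_i=(i\bmod3,(a(m,l),\varphi))$, where $\varphi$ contains $-\varepsilon_1$ iff $m=0$; $\varepsilon_1$ iff $m=K-1$; $-\varepsilon_2$ iff $l=0$; $\varepsilon_2$ iff $l=L-1$. These are letters, because the border tiles lie in the corresponding sets $A_\delta$. For all other $i$ let $b_i=(i\bmod 3,\bullet)$.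

**Step 2: every neighbor is good.** We show $b_{i+e}\in G_\delta(b_i)$ for every $i$ and every unit vector $e$, where $\delta=e\bmod3$. For shell $i$ this is clear from the label. For core $i$ and $\delta\in S(b_i)$ the site $i+e$ is outside the rectangle, hence shell. For core $i$ and $\delta\notin S(b_i)$ the site $i+e$ is in the rectangle. The tiles are then $\delta$-compatible: they are in $hor$ or $ver$, the flags at the common side are absent, the flags $\pm\varepsilon_2$ depend only on $l$, and the flags $\pm\varepsilon_1$ only on $m$.

**Step 3: no solution.** We follow the pointers. Suppose $z$ is a solution. By (R1) and Step 2 no state $E_\delta$ occurs, so every shell site has state $U$. The site $0$ carries a corner letter, so its state is not $U$ and must be some $P_\delta$. By (R2) the site in direction $\delta$ does not have state $U$, so it is not shell. Hence $\delta\in F(b_0)$, and the site reached by adding $e_1$ or $e_2$ is core and has a state that is neither $U$ nor an $E$; so it is some $P_{\delta'}$. The same reasoning applies there, with $\delta'$ a forward direction. We obtain an infinite path with steps $e_1,e_2$ inside a finite rectangle, a contradiction. This proves one half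 of Proposition 6.

## Recovering directions from the labels

For the other half we face an arbitrary instance $(T,b)$. Let $p_i$ be the label of $b_i$.

**Definition.** A site $i\in T$ is *faulty* if for some $\delta\in\Lambda$ no neighbor $j\in T$ of $i$ has $b_j\in G_\delta(b_i)$.

Let $i$ be nonfaulty. The $2k$ sets $G_\delta(b_i)$ are pairwise disjoint, each is hit by a neighbor in $T$, and $i$ has at most $2k$ neighbors in $T$. So all $2k$ neighbors are in $T$, and there is a bijection $\nu_i:\Lambda\to\{\pm e_1,\dots,\pm e_k\}$ such that $i+\nu_i(\delta)$ is the unique neighbor of $i$ with label $p_i+\delta$; its letter is in $G_\delta(b_i)$. We call it the *$\delta$-neighbor* of $i$.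

A priori $\nu_i$ is any bijection. For $k=2$, let $T$ consist of $0$ and its four neighbors, all letters shell, with label $0$ at the origin and labels $\varepsilon_1,\varepsilon_2,-\varepsilon_1,-\varepsilon_2$ at $e_1,-e_1,e_2,-e_2$. The origin is nonfaulty, yet $\nu_0(\varepsilon_1)=e_1$ and $\nu_0(-\varepsilon_1)=e_2$. Here the neighbors are faulty, since most of their neighbors are missing from $T$. If they are not faulty, this scrambling is impossible.

**Lemma 7.** Let $i$ be nonfaulty with all its neighbors nonfaulty. Then $\nu_i(-\delta)=-\nu_i(\delta)$ for all $\delta\in\Lambda$, and $\nu_j=\nu_i$ for every neighbor $j$ of $i$.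

**Step 1: looking back.** This compares a site with one neighbor. Let $j=i+v$ with $v=\nu_i(\delta)$. Then $i$ is a neighbor of $j$ with label $p_j-\delta$, and $j$ is nonfaulty, so
$$\nu_j(-\delta)=-v. \tag{3}$$

**Step 2: going around a unit square.** This compares two neighbors of $i$. Let $v'\ne\pm v$ be another unit vector, $v'=\nu_i(\delta')$, $j'=i+v'$, and let $w=i+v+v'$. This site is a neighbor of both $j$ and $j'$, hence in $T$. Put $\eta=\nu_j^{-1}(v')$ and $\eta'=\nu_{j'}^{-1}(v)$. Computing $p_w$ in two ways gives
$$\delta+\eta=\delta'+\eta'. \tag{4}$$
By (3) the direction $-\delta$ at $j$ is $-v\ne v'$, so $\eta\ne-\delta$; likewise $\eta'\ne-\delta'$. Also $\delta\ne\delta'$, since $v\neq v'$. So (4) is a nonzero sum of two elements of $\Lambda$. If such a sum has exactly one nonzero coordinate, the two summands are equal, and the sum is twice the summand, which modulo $3$ is its negative. Otherwise it has two nonzero coordinates, and the unordered pair of summands is determined by the sum. The first case would give $-\delta=-\delta'$, which is false. So we are in the second case: $\{\delta,\eta\}=\{\delta',\eta'\}$ with $\delta,\eta$ on different axes. As $\delta\ne\delta'$, we conclude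
$$\eta=\delta'\quad\text{and}\quad\delta'\ne\pm\delta. \tag{5}$$

**Step 3: conclusion.** We now read off both claims. The unit vector $\nu_i(-\delta)$ is not $v$. If it were some $v'\ne\pm v$, then $\delta'=-\delta$, against (5). So $\nu_i(-\delta)=-v=-\nu_i(\delta)$, the first claim. For the second claim, let $j=i+v$ as above. If $\delta'\ne\pm\delta$, then $\nu_i(\delta')\ne\pm v$ by the first claim, so (5) applies with $v'=\nu_i(\delta')$ and says $\nu_j(\delta')=v'=\nu_i(\delta')$. Next, $\nu_j(-\delta)=-v=\nu_i(-\delta)$ by (3). Since $\nu_j$ and $\nu_i$ are bijections that agree everywhere else, $\nu_j(\delta)=\nu_i(\delta)$. $\square$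

## Without framed rectangles every instance is solvable

Let $(T,b)$ be any instance. We speak of core, shell and corner sites according to their letters.

**Definition.** A *forward walk* is a finite or infinite sequence of core sites $i_0,i_1,\dots$ such that each $i_l$ that has a successor is nonfaulty and $i_{l+1}$ is the $\delta$-neighbor of $i_l$ for some $\delta\in F(b_{i_l})$. Such $\delta$-neighbors are automatically core, since $F(b)\cap S(b)=\emptyset$. A single core site is a forward walk. A core site $i$ is *live* if some forward walk starting at $i$ is infinite, or ends in a faulty site, or ends in a nonfaulty site one of whose $\delta$-neighbors, with $\delta$ a shell direction, is faulty.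

In the quadrant instance for $\mathcal T_{\llcorner}$ every core site is live, because of infinite forward walks. In the $1\times1$ instance for $\mathcal T_{\square}$ the corner is not live.

**Step 1: if all corner sites are live, there is a solution.** Live sites will start chains of pointers. Assign states as follows.

* If $i$ is faulty, it gets $E_\delta$, with $\delta$ witnessing faultiness.
* If $i$ is core, nonfaulty and live, fix a forward walk witnessing liveness. If this walk has a first step, in a direction $\delta\in F(b_i)$, give $i$ the state $P_\delta$; the $\delta$-neighbor is again live, by the rest of the walk. If the walk consists of $i$ only, then some $\delta$-neighbor with $\delta\in S(b_i)$ is faulty; give $i$ the state $P_\delta$ for such a $\delta$.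
* All other sites get $U$. These are the nonfaulty shell sites and the nonlive core sites (a faulty core site is live). The latter are not corners, by assumption, so $U$ is allowed.

(R1) is never violated: if $i$ has state $E_\delta$, no neighbor in $T$ has its letter in $G_\delta(b_i)$. (R2) is never violated: if $i$ has state $P_\delta$, then $i$ is nonfaulty, and the only neighbor with letter in $G_\delta(b_i)$ is its $\delta$-neighbor. This neighbor is faulty or live, so its state is not $U$. As this covers every ordered pair of neighbors, we have a solution.

**Step 2: cleanness around a nonlive corner.** From now on suppose some corner site $o$ is not live. We want to read a framed rectangle off the sites to the right of and above $o$, and for this Lemma 7 must apply there. Call a site *reachable* if it lies on a forward walk from $o$. Since $o$ is not live, there is no infinite forward walk from $o$. Moreover every reachable site is core and nonfaulty, and its $\delta$-neighbors are nonfaulty for all shell directions $\delta$ (by nonliveness) and for all forward directions $\delta$ (these neighbors are reachable). The remaining directions are those of $\{-\varepsilon_1,-\varepsilon_2\}\setminus\varphi$.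 Call a nonfaulty site *clean* if all its neighbors are nonfaulty. Then:
$$\begin{gathered}\text{a reachable site is clean if, for each of }\delta=-\varepsilon_1,-\varepsilon_2,\\ \text{either }\delta\in\varphi\text{ or its }\delta\text{-neighbor is nonfaulty.}\end{gathered}\tag{6}$$
In particular $o$ is clean. Let $V=\nu_o$. By Lemma 7, $V(-\delta)=-V(\delta)$. Put
$$o_{m,l}=o+mV(\varepsilon_1)+lV(\varepsilon_2),$$
and let $\varphi_{m,l}$ be the set of flags at $o_{m,l}$, where this site is core.

**Step 3: the bottom row.** We walk right from the corner until the flag $\varepsilon_1$ appears. Suppose $o_{m,0}$ is reachable and clean with $\nu_{o_{m,0}}=V$ and $-\varepsilon_2\in\varphi_{m,0}$; this holds for $m=0$. If $\varepsilon_1\notin\varphi_{m,0}$, then $\varepsilon_1$ is a forward direction and $o_{m+1,0}$ is the $\varepsilon_1$-neighbor of $o_{m,0}$. It is reachable, has $\nu=V$ by Lemma 7, and has $-\varepsilon_2\in\varphi_{m+1,0}$ by compatibility. Its $-\varepsilon_1$-neighbor is $o_{m+1,0}+V(-\varepsilon_1)=o_{m,0}$, which is nonfaulty. So it is clean by (6), and the hypotheses hold for $m+1$. This cannot go on forever, since there is no infinite forward walk from $o$. So there is $K\ge1$ with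 $\varepsilon_1\in\varphi_{K-1,0}$ and $\varepsilon_1\notin\varphi_{m,0}$ for $m<K-1$.

**Step 4: from row $l$ to row $l+1$.** We propagate the row upward until the flag $\varepsilon_2$ appears. The hypotheses on row $l$ are: for $0\le m<K$ the sites $o_{m,l}$ are reachable and clean with $\nu=V$; $-\varepsilon_1\in\varphi_{0,l}$; and $\varepsilon_1\in\varphi_{m,l}$ iff $m=K-1$. They hold for $l=0$, by Step 3 and because $o$ is a corner.

For $m<K-1$ the site $o_{m+1,l}$ is the $\varepsilon_1$-neighbor of $o_{m,l}$, and $\varepsilon_1$ is a forward direction there. So consecutive tiles of the row are $\varepsilon_1$-compatible, and $\varphi_{m,l}\cap\{\pm\varepsilon_2\}$ does not depend on $m$. If $\varepsilon_2\in\varphi_{m,l}$ for all $m$, stop and put $L=l+1$.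

Otherwise $\varepsilon_2\notin\varphi_{m,l}$ for all $m$, and each $o_{m,l+1}$ is the $\varepsilon_2$-neighbor of $o_{m,l}$ in a forward direction. It is reachable, has $\nu=V$ by Lemma 7, its tile is $\varepsilon_2$-compatible with that of $o_{m,l}$, and $\varphi_{m,l+1}\cap\{\pm\varepsilon_1\}=\varphi_{m,l}\cap\{\pm\varepsilon_1\}$. For cleanness we check (6). The $-\varepsilon_2$-neighbor is $o_{m,l}$, nonfaulty. For $m=0$ we have $-\varepsilon_1\in\varphi_{0,l+1}$. For $m\ge1$ the $-\varepsilon_1$-neighbor is $o_{m-1,l+1}$, which is reachable and hence nonfaulty. So all sites of row $l+1$ are clean, and the hypotheses hold for row $l+1$. The process stops, since $o_{0,0},o_{0,1},\dots$ is a forward walk from $o$.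

**Step 5: the framed rectangle.** It remains to read it off. Let $a(m,l)$ be the $A$-component at $o_{m,l}$ for $0\le m<K$, $0\le l<L$. Horizontal pairs are in $hor$ and vertical pairs in $ver$, by compatibility. We have $-\varepsilon_1\in\varphi_{0,l}$ and $\varepsilon_1\in\varphi_{K-1,l}$ for all $l$ by Step 4, $-\varepsilon_2\in\varphi_{m,0}$ for all $m$ by Step 3, and $\varepsilon_2\in\varphi_{m,L-1}$ for all $m$ by the stopping rule. By the definition of $\hat A$, the border tiles lie in $A_L,A_R,A_B,A_T$. So $a$ is a framed rectangle.

Hence, if $\mathcal T$ has no framed rectangle, all corner sites of every instance are live, and Step 1 gives a solution. This completes the proof of Proposition 6. $\square$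

## Undecidability for $d\ge3$ and $n\ge2$

Given a Turing machine $M$, compute $\mathcal T_M$ (Lemma 5), the labeling data of $\mathcal T_M$, and from these the graph $\mathcal H_n(M):=\mathcal H_n$. It is finite, connected and looped at every vertex. Then $M$ halts on the blank tape iff $\mathcal T_M$ has a framed rectangle (Lemma 5), iff some instance $(T,b)$ has no solution (Proposition 6), iff $diam(\mathcal H_n(M)^d_{walk})=n+1$; otherwise the diameter is $n$ (Proposition 4). An algorithm deciding $diam=n$, even only for these graphs, would decide halting. This proves (B). With (A): for $n\in\mathbb N$ and $d\ge2$, the problem is decidable exactly when $d=2$ or $n\le1$. $\blacksquare$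

## Loopless graphs and arithmetical complexity

We prove part (C), with $d\ge3$ and $n\ge2$.

**(i) Removing the loops.** The purpose is to change $\mathcal H_n(M)$ into a loopless graph without changing the diameter. Let $\mathcal H=\mathcal H_n(M)$, $D=diam(\mathcal H^d_{walk})\in\{n,n+1\}$, and let $K_{2k+3}$ be the complete graph without loops on $\mathbb Z/(2k+3)$. Let $\mathcal H'=\mathcal H\times K_{2k+3}$, with $(u,a)\sim(v,a')$ iff $u\sim v$ and $a\ne a'$. It has no loops. It is connected: by the loops, any two vertices of $\mathcal H$ are joined by walks of all large lengths; any two vertices of a complete graph with at least three vertices are joined by walks of every length $\ge2$; and walks of equal length combine. Clearly $X^k_{\mathcal H'}=X^k_{\mathcal H}\times X^k_{K_{2k+3}}$, and walks in $X^k_{\mathcal H'}$ are pairs of walks of equal length.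

Elements of $X^k_{K_{2k+3}}$ are proper colorings. *Any two proper colorings $\sigma,\sigma'$ are joined by walks of every length $N\ge2$.* Alternate between $\sigma$ and $\sigma+1\pmod{2k+3}$, which are adjacent, for $N-2$ steps, reaching some $\sigma''$. Then choose a proper coloring $\rho$ with $\rho_i\ne\sigma''_i,\sigma'_i$ for all $i$, greedily along an enumeration of $\mathbb Z^k$: at each site at most $2+2k<2k+3$ colors are forbidden. Step $\sigma''\to\rho\to\sigma'$.

Since all vertices of $\mathcal H$ have loops, every $x\in X^k_{\mathcal H}$ is adjacent to itself, so $x,y\in X^k_{\mathcal H}$ are joined by walks of every length $\ge dist(x,y)$. Hence points $(x,\sigma),(y,\sigma')$ of $X^k_{\mathcal H'}$ are joined by a walk of length $\max(dist(x,y),2)\le\max(D,2)=D$. Conversely choose $x,y$ with $dist(x,y)=D$. A walk from $(x,\sigma)$ to $(y,\sigma)$ projects to a walk from $x$ to $y$, so its length is at least $D$. Thus $diam(\mathcal H'^d_{walk})=D$, and the reduction in (B) works with loopless graphs.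

**(ii) $\{diam\le n\}$ is $\Pi^0_1$-complete.** Hardness is (B): $M$ does not halt iff $diam(\mathcal H_n(M)^d_{walk})\le n$, and non-halting is $\Pi^0_1$-complete. For membership we show that $diam>n$ can be found by a search, because it is equivalent to the following finite condition.

> There are $m\ge1$ and homomorphisms $u,w:[-m,m]^k\to\mathcal H$ such that for no $N\le n$ is there a homomorphism $[-m,m]^k\times\{0,\dots,N\}\to\mathcal H$ with bottom $u$ and top $w$.

*The condition implies $diam>n$.* Fold $\mathbb Z$ onto $[-m,m]$ by reflecting at the end points. This maps neighbors to neighbors and is the identity on $[-m,m]$. Folding each coordinate gives a homomorphism $\mathbb Z^k\to[-m,m]^k$ that is the identity on the box. Composing $u$ and $w$ with it gives $x,y\in X$ that extend $u,w$. A walk of length $N\le n$ from $x$ to $y$, restricted to the box, would give an excluded homomorphism. So $dist(x,y)>n$.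

*$diam>n$ implies the condition.* Choose $x,y$ with $dist(x,y)>n$. For each $N\le n$ there is no homomorphism $\mathbb Z^k\times\{0,\dots,N\}\to\mathcal H$ with bottom $x$ and top $y$. If there were one for the restrictions of $x,y$ to every box, a diagonal subsequence would converge to one on $\mathbb Z^k\times\{0,\dots,N\}$. So for each $N\le n$ some box has none, and then no larger box has one either. Take the largest of these boxes for $N=0,\dots,n$, and let $u,w$ be the restrictions of $x,y$ to it.

**(iii) The sets $\{diam=n\}$.** We combine (ii) for $n$ and for $n-1$. Write
$$\{diam=n\}=\{diam\le n\}\setminus\{diam\le n-1\}.$$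
The first set is $\Pi^0_1$ by (ii). The removed set is decidable for $n=2$ by Lemma 3, and $\Pi^0_1$ for $n\ge3$ by (ii), so its complement is $\Sigma^0_1$. Hence $\{diam=n\}$ is an intersection of a $\Pi^0_1$ and a $\Sigma^0_1$ set.

For $n=2$, since the removed set is decidable, $\{diam=2\}$ is $\Pi^0_1$; by (B), $M$ does not halt iff $diam(\mathcal H_2(M)^d_{walk})=2$, so it is $\Pi^0_1$-hard, hence $\Pi^0_1$-complete.

For $n\ge3$, (B) for $n$ gives "$M$ does not halt iff $diam(\mathcal H_n(M)^d_{walk})=n$", which is $\Pi^0_1$-hardness. Part (B) for $n-1\ge2$ gives "$M$ halts iff $diam(\mathcal H_{n-1}(M)^d_{walk})=n$", which is $\Sigma^0_1$-hardness. If $\{diam=n\}$ were r.e., the first reduction would make non-halting r.e.; if its complement were r.e., the second would do the same. Both are impossible, since halting is r.e. and undecidable. So for $n\ge3$ and $d\ge3$ neither $\{diam=n\}$ nor its complement is recursively enumerable. $\blacksquare$
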